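# Vector fields on canonically polarized surfaces that are not uniruled, in every odd characteristic

## 1. A cube root over an elliptic curve in characteristic 3

Let $k$ be an algebraically closed field of characteristic $3$, and let $E$ be the projective closure of
$$z^2=u^3+(u+1)^2=u^3+u^2+2u+1 .$$
The derivative of the right side is $2(u+1)$, which vanishes only at $u=-1$, where the right side equals $-1\ne 0$. So the cubic has no repeated root, and $E$ is an elliptic curve, with origin $O$ at infinity. Put
$$\tau=z-u-1,\qquad \omega=\frac{du}{z},\qquad T=(0,1)\in E .$$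

We compute the divisor of $\tau$. Since $\tau\,(z+u+1)=z^2-(u+1)^2=u^3$, a zero of $\tau$ has $u=0$ and $z=u+1=1$, so it is $T$. At $T$ the function $z+u+1$ has the value $2\neq0$, and $u$ is a uniformizer, because the line $u=0$ meets $E$ in the two distinct points $(0,\pm1)$. Hence $\tau=u^3/(z+u+1)$ vanishes to order exactly $3$ at $T$. At $O$ it has a pole of order $3$, like $z$. So
$$\operatorname{div}\tau=3[T]-3[O],$$
and $T$ is a nonzero $3$-torsion point. Now differentiate. From $z^2=u^3+(u+1)^2$ we get $2z\,dz=2(u+1)\,du$, that is, $dz=(u+1)\omega$. Therefore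
$$d\tau=dz-du=(u+1)\omega-z\omega=-\tau\,\omega,\qquad\text{so}\qquad \frac{d\tau}{\tau}=-\omega .$$
The logarithmic differential of $\tau$ is a nonzero constant times the invariant differential: it has no zeros and no poles.

Let us extract a cube root, $x^3=\tau$, and let $\tilde E$ be the normalization of $E$ in the field $k(E)(x)$. Away from $O,T$ it is given by the equation $x^3=\tau$, and it is smooth because $d\tau=-\tau\omega$ has no zeros there. At $T$ we use $x_0=x/u$ instead of $x$; then $x_0^3=\tau/u^3$ is a unit whose logarithmic differential is still $-\omega$, since $d(u^3)=0$. The same works at $O$. So $\tilde E$ is smooth everywhere.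

The curve $\tilde E$ carries a vector field that cost nothing: let $D$ kill $k(E)$ and put $Dx=x$. This is consistent, since $D(x^3)=3x^3=0=D(\tau)$. In each local description the chosen root ($x$, $x/u$, and so on) is a unit and is reproduced by $D$, so $D$ is regular and has no zeros.

Three features matter below. The field $D$ exists on any $p$-th root cover. The smoothness of the cover is governed by the logarithmic differential of the function. And the parts of the divisor of that function that are divisible by $p$ are invisible.

Because $\tilde E$ has a vector field without zeros, its genus is $1$. One cannot do better with curves: on a curve of genus $g\ge2$ the tangent bundle has degree $2-2g<0$ and no nonzero sections, in any characteristic. On a surface the tangent bundle has rank two, and negativity of its determinant does not by itself forbid a section. This leads to the question of the talk.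

## 2. Canonically polarized, uniruled, and the theorem

Throughout, $k$ is an algebraically closed field of characteristic $p>0$.

**Definition.** A *smooth canonically polarized surface* over $k$ is a smooth, projective, connected surface $X$ with $K_X$ ample. A *vector field* on $X$ is an element of $H^0(X,T_X)$; it is *nontrivial* if it is nonzero.

For instance, a smooth surface of degree $d\ge5$ in $\mathbb P^3$ is canonically polarized, since $K_X$ is $d-4$ times the hyperplane class. A vector field is a derivation $D$ of $k(X)$ over $k$ that maps every local ring $\mathcal O_{X,P}$ into itself. Its *zero scheme* is defined at $P$ by the ideal that $D(\mathcal O_{X,P})$ generates.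

**Definition.** A surface $X$ is *uniruled* if there are a curve $C$ and a dominant rational map $C\times\mathbb P^1\dashrightarrow X$, which need not be separable.

*Example.* If $h\in k(u_1,u_2)$ is not a $p$-th power, a surface with function field $k(u_1,u_2)(h^{1/p})$ is uniruled, because this field is contained in $k(u_1^{1/p},u_2^{1/p})$, the function field of a plane. So $p$-th root covers of rational surfaces are always uniruled.

Over $\mathbb C$ the Kodaira–Akizuki–Nakano vanishing theorem shows that a canonically polarized surface has no nontrivial vector fields. In characteristic $p$ there are several examples with nontrivial vector fields. The most common method to obtain them is as quotients of a rational surface by a rational vector field, and by this method one always obtains uniruled surfaces. In characteristic $2$, examples that are not uniruled also exist (Shepherd-Barron). The source of our problem, Nikolaos Tziolas, "Automorphisms of smooth canonically polarized surfaces in characteristic 2", arXiv:1408.1291 (2014), states that in characteristics $p\ne2$ it is not known whether non-uniruled examples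 exist. The question is to decide whether they do. The answer is yes, for every odd prime $p$ and over every algebraically closed field $k$ of characteristic $p$.

**Theorem.** Let $p$ be an odd prime, $k$ an algebraically closed field of characteristic $p$, and $n_1,n_2\ge1$ integers. Put $N_i=pn_i$. There is a smooth projective connected surface $X$ over $k$ such that:

1. $K_X$ is ample;
2. $X$ admits a generically finite, purely inseparable morphism of degree $p$ onto an abelian surface; in particular $X$ is not uniruled;
3. $H^0(X,T_X)=k\cdot D\ne0$ with $D^p=D$ (exactly one-dimensional);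
4. $c_2(X)=N_1N_2$ and $K_X^2=(p^2-2)N_1N_2$.

In particular, for each odd $p$ and each $k$ there are infinitely many deformation types. None of these surfaces lifts to $W_2(k)$.

Items 1, 2 and $D\neq0$ answer the question. For $p=3$ and $n_1=n_2=1$ the surface has $c_2=9$ and $K_X^2=63$; the sum $72$ is divisible by $12$, as Noether's formula requires.

We use these textbook facts.

* *Normalization.* If $Z$ is an integral scheme of finite type over $k$ and $K/k(Z)$ is a finite field extension, the normalization of $Z$ in $K$ is finite over $Z$, and over a point $P$ it is given by the integral closure of $\mathcal O_{Z,P}$ in $K$.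
* *Differentials.* At a closed point $P$ of a smooth surface, with $R=\mathcal O_P$ and maximal ideal $\mathfrak m$, the module $\Omega_{R/k}$ is free of rank $2$, and $d$ induces an isomorphism $\mathfrak m/\mathfrak m^2\cong\Omega_R/\mathfrak m\Omega_R$. So for $h\in\mathfrak m$: $h\in\mathfrak m^2$ if and only if $dh\in\mathfrak m\Omega_R$. Also, any derivation of $R$ maps $\mathfrak m^2$ into $\mathfrak m$.
* *Relative Frobenius.* For an elliptic curve $E$ let $E^{(p)}$ be defined by the equations of $E$ with coefficients raised to the power $p$. The map $F:E\to E^{(p)}$ that raises coordinates to the power $p$ is a homomorphism, bijective on $k$-points, with $dF=0$. If $t$ is a uniformizer at $v_0$, then there is a uniformizer $t^{(p)}$ at $F(v_0)$ with $F^*t^{(p)}=t^p$. For the curve of Section 1, whose coefficients lie in $\mathbb F_3$, we have $E^{(3)}=E$ and $F(u,z)=(u^3,z^3)$.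
* *Ordinary curves.* $E$ is ordinary if $E[p](k)\ne0$. Ordinary curves exist over every $k$, since only finitely many $j$-invariants are not ordinary. The curve of Section 1 is ordinary because of $T$.
* *Intersection numbers.* If $f:X\to A$ is a generically finite morphism of degree $d$ of smooth projective surfaces, then $f^*G\cdot f^*G'=d\,(G\cdot G')$, and $f^*G\cdot C=0$ for every curve $C$ that $f$ contracts.
* *Nakai–Moishezon.* A divisor $L$ on a smooth projective surface is ample if and only if $L^2>0$ and $L\cdot C>0$ for all integral curves $C$.

## 3. Roots of functions on abelian surfaces: the local rule and two attempts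

Since $p$-th roots over rational surfaces give uniruled surfaces, we take roots over an abelian surface. We first record when such a root is smooth.

**Lemma 1.** Let $R$ be a $2$-dimensional regular local $k$-algebra with residue field $k$ and maximal ideal $\mathfrak m$. Let $h\in R$ and $\lambda\in k$ with $h-\lambda^p\in\mathfrak m\setminus\mathfrak m^2$. Then $R[U]/(U^p-h)$ is regular local. It is the integral closure of $R$ in $\mathrm{Frac}(R)(h^{1/p})$. If $(h-\lambda^p,t)$ are regular parameters of $R$, its maximal ideal is $(U-\lambda,t)$.

*Proof.* Put $R'=R[U]/(U^p-h)$ and $U'=U-\lambda$, so $U'^p=h-\lambda^p$. The ring $R'$ is free of rank $p$ over $R$, hence integral over $R$, so it has dimension $2$ and each of its maximal ideals contains $\mathfrak m$. Since $R'/\mathfrak mR'=k[U']/(U'^p)$ is local, $R'$ is local with maximal ideal generated by $U'$ and $\mathfrak m$. Choose $t$ with $\mathfrak m=(h-\lambda^p,t)$. As $h-\lambda^p=U'^p$, the maximal ideal is $(U',t)$, so $R'$ is regular, hence a normal domain. Inverting the nonzero elements of $R$ gives the domain $\mathrm{Frac}(R)[U]/(U^p-h)$, which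 is finite over $\mathrm{Frac}(R)$ and so is the field $\mathrm{Frac}(R)(h^{1/p})$. A normal domain that is integral over $R$ with this fraction field is the integral closure. $\square$

**The ingredients.** Let $E$ be ordinary, $E'=E^{(p)}$, $F:E\to E'$ the relative Frobenius, and $A=E\times E'$ with points $(v,w)$. Let $\omega_E,\omega'$ be nonzero invariant differentials on $E,E'$, and put $\omega_1=\mathrm{pr}_1^*\omega_E$, $\omega_2=\mathrm{pr}_2^*\omega'$, a basis of $\Omega_A$.

*The function $\tau$.* Let $0\neq T\in E[p](k)$. The divisor $p[T]-p[O]$ has degree $0$ and sum $pT=0$, so it is the divisor of some $\tau\in k(E)$. Locally $\tau$ is a unit times a $p$-th power, so $d\tau/\tau$ is regular everywhere. It is not zero: otherwise $\tau=\eta^p$ with $\eta\in k(E)$, and $\operatorname{div}\eta=[T]-[O]$, which is impossible on a curve of genus $1$ for $T\ne O$. Hence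
$$\frac{d\tau}{\tau}=c\,\omega_E,\qquad c\in k^* .$$
In Section 1, $c=-1$.

*The functions $g_i$.* For $i=1,2$ choose a set $C_i\subset E'(k)\setminus\{0\}$ of $N_i=pn_i$ distinct points with sum $0$. This is possible: choose $N_i-2\geq1$ distinct nonzero points, with sum $-S$, and then $P$ and $Q=S-P$; only finitely many $P$ are excluded by the conditions that $P,Q$ be nonzero, different from the earlier points, and different from each other ($2P\ne S$). Then $\sum_{c\in C_i}[c]-N_i[0]$ has degree $0$ and sum $0$, so it is the divisor of some $g_i\in k(E')$. Since $p\mid N_i$, its polar part is divisible by $p$.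

**First attempt.** Take $s=\mathrm{pr}_1^*\tau\cdot\mathrm{pr}_2^*g_1$ and let $X$ be the normalization of $A$ in $k(A)(s^{1/p})$. Let $B_j=E\times\{c_j\}$ for $c_j\in C_1$. Near any point $P$ write $s=m^ps_0$ with $\operatorname{div}s_0=\sum B_j$ near $P$. Since $ds_0/s_0=ds/s$, the $\omega_1$-coefficient of $ds_0/s_0$ is the constant $c\ne0$. Off the $B_j$ it follows that $ds_0\neq 0$ at $P$; on $B_j$, $s_0$ is the equation of a smooth curve. Lemma 1 applies at every point: $X$ is smooth. But it is not canonically polarized. With $x_0^p=s_0$ and $\mathcal O_X=\mathcal O_A[x_0]$ locally, the curve $\tilde B_j=\{x_0=0\}$ satisfies $\mathcal O_X/(x_0)=\mathcal O_A/(s_0)$, so $\tilde B_j\cong B_j\cong E$ and $f^*B_j=p\tilde B_j$. As $B_j^2=0$, we get $\tilde B_j^2=0$, and adjunction gives $K_X\cdot\tilde B_j=2\cdot 1-2-0=0$. The branch curves move in one direction only; we need a second family that meets the first.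

**Second attempt.** The natural second family consists of the curves $\{e_l\}\times E'$. Let $h\in k(E)$ have divisor $\sum_{l=1}^{N_2}[e_l]-N_2[O]$ with distinct nonzero $e_l$, and let $s=\mathrm{pr}_1^*(\tau h)\cdot\mathrm{pr}_2^*g_1$. Write $dh/h=\varphi\,\omega_E$ and $dg_1/g_1=\psi\,\omega'$. Then
$$\frac{ds}{s}=(c+\mathrm{pr}_1^*\varphi)\,\omega_1+(\mathrm{pr}_2^*\psi)\,\omega_2 .$$
The function $\varphi$ has simple poles exactly at the $e_l$; at $O$ there is no pole, because the order of $h$ there is divisible by $p$. So $c+\varphi$ is nonconstant and vanishes at some $v_0$, which is none of the $e_l$. In the same way $\psi$ vanishes at some $w_0\notin C_1$. At $P=(v_0,w_0)$ write $s=m^ps_0$ with $s_0$ a unit; then $ds_0=s_0\,ds/s$ vanishes at $P$, so $s_0-\lambda^p\in\mathfrak m^2$ with $\lambda^p=s_0(P)$. Now $\mathcal O_{A,P}[U]/(U^p-s_0)$ is the quotient of a $3$-dimensional regular local ring by an element of the square of its maximal ideal, so it is singular. The singularity is isolated, since there are finitely many pairs $(v_0,w_0)$; so this hypersurface ring is normal, and $X$ itself is singular over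 $P$. In addition, at a crossing point $(e_l,c_j)$ the surface is $x_0^p=(\text{unit})\cdot ab$ with $(a,b)$ regular parameters, a rational double point $A_{p-1}$. Its minimal resolution has exceptional $(-2)$-curves, on which the canonical class has degree $0$.

So what goes wrong is precise. Smoothness away from $B$ came from the constant $\omega_1$-coefficient $c$. A second family of branch curves destroyed it by adding $\varphi$, which has poles and therefore makes $c+\varphi$ vanish somewhere.

## 4. Two pencils with the same tangent direction

Let $\partial$ be the regular derivation of $\mathcal O_A$ given by the invariant field $\delta$ on $E$ dual to $\omega_E$, acting trivially on $E'$. The $\omega_1$-coefficient of $ds/s$ is $\partial s/s$. We want a second pencil of branch curves whose defining functions are killed by $\partial$, as $\mathrm{pr}_2^*k(E')$ is. Characteristic $p$ supplies one: $\partial$ kills not only functions of $w$ but also functions of $F(v)$, because $dF=0$. So we put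
$$\mu:A\to E',\qquad \mu(v,w)=w-F(v).$$
Its differential is that of $\mathrm{pr}_2$, so $\mu$ is smooth; its fiber over $c'$ is $\{(v,F(v)+c')\}\cong E$. And $\partial$ kills $\mu^*k(E')$, since $d\mu$ maps the field $\partial$ to $-dF(\delta)=0$. Every fiber of $\mu$ is tangent to the fibers of $\mathrm{pr}_2$ wherever it meets them; this is the price, and it will be paid by a suitable blow-up.

**The function $s$.** With $\tau,g_1,g_2$ as in Section 3, put
$$s=\mathrm{pr}_1^*\tau\cdot\mathrm{pr}_2^*g_1\cdot\mu^*g_2\in k(A),\qquad K=k(A)(x),\quad x^p=s .$$
Since $\delta\tau=c\tau$, and $\partial$ kills the other two factors and all $p$-th powers,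
$$\partial s=c\,s,\qquad \partial(s/m^p)=c\,(s/m^p)\quad\text{for all }m\in k(A)^* . \tag{1}$$

**The branch curves.** Let $B_j=\mathrm{pr}_2^{-1}(c_j)$ for $c_j\in C_1$, let $B'_l=\mu^{-1}(c'_l)$ for $c'_l\in C_2$, and let $B=\sum B_j+\sum B'_l$. These are smooth curves isomorphic to $E$, and they are distinct, since $\mathrm{pr}_2$ is constant on $B_j$ and surjective on $B'_l$. As $\mathrm{pr}_2$ and $\mu$ are smooth,
$$\operatorname{div}s=B+pG$$
for some divisor $G$. In particular $B_1$ has multiplicity prime to $p$ in $\operatorname{div}s$, because $\operatorname{div} s \equiv B$ modulo $p$. So $s\notin k(A)^p$ and $[K:k(A)]=p$.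

The $B_j$ are pairwise disjoint, and so are the $B'_l$. A point of $B_j\cap B'_l$ has $w=c_j$ and $F(v)=c_j-c'_l$; since $F$ is bijective on points, there is exactly one, which we call $q=q_{jl}$. It determines $c_j=\mathrm{pr}_2(q)$ and $c'_l=\mu(q)$. So the $N_1N_2$ points $q_{jl}$ are distinct, and $q_{jl}$ lies on no component of $B$ other than $B_j$ and $B'_l$.

**Normal form at $q=q_{jl}$.** Let $R=\mathcal O_{A,q}$, $a=\mathrm{pr}_2^*g_1$, $b=\mu^*g_2$. Since $c_j,c_l'\ne0$, these are regular at $q$, and they are local equations of $B_j$ and $B'_l$. Let $t$ be a uniformizer of $E$ at $\mathrm{pr}_1(q)$; then $(a,t)$ are regular parameters of $R$. Identify $B_j$ with $E$ by the coordinate $v$. Then $b|_{B_j}$ is $v\mapsto g_2(c_j-F(v))$, the pullback under $F$ of the function $z\mapsto g_2(c_j-z)$ on $E'$. The latter has a simple zero at $z=c_j-c'_l=F(\mathrm{pr}_1(q))$, and $F^*t^{(p)}=t^p$, so $b|_{B_j}=(\text{unit})\cdot t^p$. Lift this unit to $\beta\in R$, again a unit. Since $R/(a)=\mathcal O_{B_j,q}$,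
$$b=\alpha a+\beta t^p,\qquad \alpha,\beta\in R\text{ units}. \tag{2}$$
Here $\alpha$ is a unit because $b\notin\mathfrak m^2$ (the curve $B'_l$ is smooth), while $t^p\in\mathfrak m^2$.

**A model of the singularity.** Up to the unit from $\tau$, the root at $q$ is $x^p=a(\alpha a+\beta t^p)$. This becomes homogeneous if $t$ has weight $1$, $a$ has weight $p$, and $x$ has weight $2$. So one should blow up the ideal $(a,t^p)=(a,b)$ and not the point. Test this for $p=3$ on $x^3=a(a+t^3)$ over the plane. Put $a=t^3y$ and $x=t^2x_1$; the equation becomes
$$x_1^3=y(y+1).$$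
At $y=1$ the right side is $2$, and $y(y+1)-2=(y-1)(y+2)=(y-1)^2$ in characteristic $3$. So the surface is $(x_1-2)^3=(y-1)^2$ there, singular along a whole curve. Now put in a factor that behaves like $\tau$: take $x^3=(1+t)\,a(a+t^3)$ near $t=0$, with $\partial=(1+t)\,\partial/\partial t$, so that $\partial(1+t)=1+t$. The same substitution gives $x_1^3=s_1$ with $s_1=(1+t)\,y(y+1)$. Where $y(y+1)\ne0$, the $t$-derivative of $s_1$ is nonzero, and where $y(y+1)=0$ and $t=0$, the $y$-derivative $2y+1$ is $\pm1$. So the surface is smooth along $t=0$ in this chart. The factor $\tau$ is needed at the exceptional curves as much as away from them.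

**Definition of $X$.** Let $\sigma:\hat A\to A$ be the blow-up of the ideal sheaf $J=I_{\sum B_j}+I_{\sum B'_l}$. Away from the $q_{jl}$ we have $J=\mathcal O_A$, and at $q$ we have $J_q=(a,b)=(a,t^p)$. Let $X$ be the normalization of $\hat A$ in $K$, with $\pi:X\to\hat A$ and $f=\sigma\pi:X\to A$. Then $X$ is an integral projective surface, since $\pi$ is finite and $\hat A$ is projective.

**Definition of $D$.** Let $D$ be the $k(A)$-derivation of $K$ with $Dx=x$. It is well defined because $D(x^p)=px^p=0=D(s)$. It is nonzero, and $D(x^i)=ix^i$ gives $D^p(x^i)=i^px^i=ix^i$, so $D^p=D$. For $m\in k(A)^*$ we have $D(x/m)=x/m$.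

**Charts of $\hat A$ over $q$.** For the local computation we need the equations of the blow-up. Let $(g,h)$ be one of the pairs $(a,t^p)$, $(t^p,a)$. We claim $R[h/g]=R[Y]/(gY-h)$. First, $g$ is a nonzerodivisor modulo $gY-h$: if $gu=(gY-h)w$ in $R[Y]$, then $hw\in(g)$, so $w=gw'$ because $g,h$ is a regular sequence, and $u=(gY-h)w'$. Second, if $P(Y)\in R[Y]$ vanishes at $h/g$, then division with remainder gives $g^nP\in(gY-h)$ for some $n$, hence $P\in(gY-h)$. So over $\operatorname{Spec}R$ the blow-up is covered by the spectra of
$$R_1=R[y]/(a-t^py),\qquad R_2=R[r]/(t^p-ar),$$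
which are domains with fraction field $k(A)$, and $r=1/y$.

## 5. Smoothness of $X$ and regularity of $D$

At each closed point of $\hat A$ we compute the integral closure of its local ring in $K$. We show that it is regular and local, and that $D$ preserves it, and we note the zero scheme of $D$.

**Step 1: points $P\in A\setminus\{q_{jl}\}$.** This step treats the part of $\hat A$ where $\sigma$ is an isomorphism. Let $R=\mathcal O_{A,P}$, and let $m$ be a local equation of $G$ at $P$. Then $s=m^ps_0$ with $s_0\in R$ and $\operatorname{div}s_0=B$ near $P$. Put $x_0=x/m$, so $x_0^p=s_0$ and $K=k(A)(x_0)$.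

If $P\notin B$, then $s_0$ is a unit. Choose $\lambda\in k$ with $\lambda^p=s_0(P)$. By (1), $\partial(s_0-\lambda^p)=cs_0\notin\mathfrak m$, while $\partial(\mathfrak m^2)\subset\mathfrak m$. So $s_0-\lambda^p\in\mathfrak m\setminus\mathfrak m^2$. If $P\in B$, exactly one component of $B$ passes through $P$ and it is smooth, so $s_0\in\mathfrak m\setminus\mathfrak m^2$, and we take $\lambda=0$.

By Lemma 1 the ring of $X$ over $P$ is $R[x_0]$, a regular local ring. Since $D$ kills $R$ and $Dx_0=x_0$, $D$ preserves it, with zero scheme $\{x_0=0\}$.

**Step 2: points over $q$ in chart 1.** This step treats almost all of the exceptional curve. Since $R_1/(t)=R[y]/(a,t)=k[y]$, the points of this chart over $q$ are the points $t=0$, $y=y_0$; there the maximal ideal is $(t,y-y_0)$. As $t$ is not a zero divisor and $R_1/(t)$ has dimension $1$, the local ring has dimension $2$. So it is regular with parameters $t$, $y-y_0$. The reduced exceptional curve $\mathcal E$ is $\{t=0\}$.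

Write $\tau=m^p\tau_0$ with $m\in k(E)$ and $\tau_0$ a unit at $\mathrm{pr}_1(q)$; we also regard $m,\tau_0$ as functions on $A$. Put $x_0=x/m$ and $s_0=x_0^p=\tau_0ab$. From $a=t^py$ and (2) we get $b=t^p(\alpha y+\beta)$, hence
$$s_0=t^{2p}s_1,\qquad s_1=\tau_0\,y(\alpha y+\beta),\qquad x_1=x_0/t^2,\quad x_1^p=s_1 . \tag{3}$$
Since $\partial a=0$ and $\partial(t^p)=0$, we have $\partial y=\partial(a/t^p)=0$. So $\partial$ preserves $R_1=R[y]$ and its localizations. As $s_1=s/(mt^2)^p$, (1) gives $\partial s_1=cs_1$.

If $s_1(P)\ne0$, take $\lambda^p=s_1(P)$; then $\partial(s_1-\lambda^p)=cs_1$ is a unit, so $s_1-\lambda^p\notin\mathfrak m^2$. If $s_1(P)=0$, consider the restriction to $\mathcal E$,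
$$s_1|_{\mathcal E}=\tau_0(q)\,y\,(\alpha(q)y+\beta(q)),$$
which has two distinct simple zeros, $y=0$ and $y=-\beta(q)/\alpha(q)$. So $s_1\in\mathfrak m\setminus\mathfrak m^2$, and $(s_1,t)$ are regular parameters.

By Lemma 1 the ring of $X$ over $P$ is $R_{1,P}[x_1]$, regular and local. Since $Dx_1=x_1$, $D$ is regular with zero scheme $\{x_1=0\}$.

**Step 3: the last point over $q$.** This step treats the one point that chart 1 misses. Since $R_2/(a,t)=k[r]$ and $r=1/y$, it is the point $P$: $a=t=r=0$ of chart 2. The equation $t^p=ar$ shows that $\hat A$ is singular there. We show that $X$ is nevertheless smooth over it. By (2), $b=a(\alpha+\beta r)$, so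
$$s_0=a^2\theta,\qquad \theta=\tau_0(\alpha+\beta r),\quad\text{a unit at }P .$$
So we are extracting a $p$-th root of $a^2$ times a unit. Because $p$ is odd, $e=(p+1)/2$ is an integer with $2e\equiv1\pmod p$, and raising to the power $e$ turns $a^2$ into $a$ times $a^p$. This suggests
$$\xi=x_0^{\,e}/a,\qquad \rho=t/\xi\qquad\text{in }K,$$
and we compute, with $x_0^p=a^2\theta$, $2e=p+1$ and $t^p=ar$:
$$\xi^p=\frac{a^{2e}\theta^e}{a^p}=a\theta^e,\qquad \rho^p=\frac{t^p}{a\theta^e}=r\theta^{-e},\qquad \xi^2=\frac{x_0^{p+1}}{a^2}=\frac{x_0s_0}{a^2}=x_0\theta . \tag{4}$$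
So $\xi$ and $\rho$ are integral over $R_{2,P}$, and $O=R_{2,P}[\xi,\rho]\subset K$ is a finite $R_{2,P}$-module. Its fraction field is $K$, because it contains $k(A)$ and $x_0=\xi^2/\theta$. In $O$ we have
$$a=\xi^p\theta^{-e},\qquad t=\xi\rho,\qquad r=\rho^p\theta^{e} . \tag{5}$$
A maximal ideal of $O$ lies over the maximal ideal $(a,t,r)$ of $R_{2,P}$; so it contains $\xi^p$ and $\rho^p$ by (4), hence $\xi$ and $\rho$. By (5) the ideal $(\xi,\rho)$ contains $a,t,r$, so $O/(\xi,\rho)$ is a quotient of $k$; it is not zero, because $(\xi,\rho)$ lies in a maximal ideal. Therefore $O$ is local with maximal ideal $(\xi,\rho)$. Its dimension is that of $R_{2,P}$, namely $2$. So $O$ is regular, hence normal, hence the integral closure of $R_{2,P}$ in $K$.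

Since $D$ kills $a$ and $t$ and $Dx_0=x_0$, we get $D\xi=e\xi$ and $D\rho=-e\rho$. So $D$ preserves $O$. As $e$ is invertible in $k$, its zero scheme is defined by $(\xi,\rho)$: a reduced isolated zero.

**Conclusion of the three steps.** All local rings of $X$ at closed points are regular and $k$ is perfect, so $X$ is smooth; it is projective, and connected because it is integral. The derivation $D$ preserves all local rings, so $0\ne D\in H^0(X,T_X)$ with $D^p=D$. Over each closed point of $\hat A$ lies exactly one point of $X$, so the finite map $\pi$ is a homeomorphism. The morphism $f:X\to A$ is surjective, generically finite and purely inseparable of degree $p$.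

## 6. Rational curves and the abelian surface

This step shows that $X$ is not uniruled. Suppose $C\times\mathbb P^1\dashrightarrow X$ is dominant. Composing with $f$, we get a dominant rational map $C\times\mathbb P^1\dashrightarrow A$. For general $c\in C$ its restriction to $\{c\}\times\mathbb P^1$ is defined on a dense open subset, and it extends to a morphism $\mathbb P^1\to A=E\times E'$, since $A$ is projective and $\mathbb P^1$ is a smooth curve. A nonconstant morphism from $\mathbb P^1$ to an elliptic curve would embed the function field of that curve into $k(u)$, and by Lüroth's theorem the curve would be rational. So the morphism is constant. Hence the map contracts the general curve $\{c\}\times\mathbb P^1$, and its image has dimension at most $1$: a contradiction.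

## 7. The canonical divisor from the form $\omega_2\wedge dx/x$

The goal of this section is
$$K_X\sim(p-1)\sum_i\tilde B_i+p\sum_qE_q , \tag{6}$$
where the $\tilde B_i$ are the reduced strict transforms in $X$ of the $N_1+N_2$ components $B_i$ of $B$, and $E_q=\pi^{-1}(\mathcal E)_{\mathrm{red}}$ for the exceptional curve $\mathcal E$ over $q$. The $E_q$ and $\tilde B_i$ are irreducible, because $\pi$ is a homeomorphism.

**Step 1: a rational $2$-form.** Here we find a form that can be computed with any of our local roots. Since $F^*\omega'=0$ and $\omega'$ is invariant, $\mu^*\omega'=\mathrm{pr}_2^*\omega'-\mathrm{pr}_1^*F^*\omega'=\omega_2$. So $d(\mathrm{pr}_2^*g_1)$ and $d(\mu^*g_2)$ are multiples of $\omega_2$, and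
$$\frac{ds}{s}=c\,\omega_1+\Psi\,\omega_2,\qquad \Psi\in k(A). \tag{7}$$
In $\Omega_{K/k}$ we have $ds=d(x^p)=0$. So there $\omega_1=-c^{-1}\Psi\omega_2\in K\omega_2$, and hence $dh\in K\omega_2$ for all $h\in k(A)$. Put
$$\Theta=\omega_2\wedge\frac{dx}{x} .$$
If $x$ is replaced by $x/m$ with $m\in k(A)^*$, then $dx/x$ changes by $-dm/m\in K\omega_2$, so $\Theta$ does not change. We may compute $\Theta$ with $x_0$ or $x_1$. It suffices to find the order of $\Theta$ along every curve in $X$, and a general point of each curve is of one of the following three types.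

**Step 2: over $P\notin B$.** Here we show that $\Theta$ generates $\Omega^2_X$. The ring of $X$ is $\mathcal O_X=R[x_0]=R[U]/(U^p-s_0)$, so
$$\Omega_X=(\Omega_R\otimes\mathcal O_X\oplus\mathcal O_X\,dx_0)/(ds_0),\qquad ds_0=s_0(c\,\omega_1+\Psi\omega_2),$$
where we used $ds_0/s_0=ds/s$ and (7). Since $s_0$ is a unit, $\Psi$ is regular and $cs_0$ is a unit. So the relation $ds_0=0$ eliminates $\omega_1$, the pair $\omega_2,dx_0$ is a basis, and $\Theta=x_0^{-1}\omega_2\wedge dx_0$ is a generator because $x_0$ is a unit.

**Step 3: over $P\in B\setminus\{q_{jl}\}$.** Here we find the multiplicity $p-1$ along the $\tilde B_i$. We have $ds_0=cs_0\,\omega_1+(s_0\Psi)\,\omega_2$ with coefficients in $R$. Since $s_0\in\mathfrak m\setminus\mathfrak m^2$, $ds_0\notin\mathfrak m\Omega_R$; as $cs_0\omega_1\in\mathfrak m\Omega_R$, the coefficient $s_0\Psi$ is a unit. So in $\Omega_X$ the relation $ds_0=0$ gives $\omega_2=(\text{unit})\,s_0\omega_1=(\text{unit})\,x_0^p\omega_1$, the pair $\omega_1,dx_0$ is a basis, and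
$$\Theta=(\text{unit})\,x_0^{p-1}\,\omega_1\wedge dx_0 .$$
Moreover $\mathcal O_X/(x_0)=R/(s_0)$ is a domain, so $x_0$ is a local equation of $\tilde B_i$.

**Step 4: along $E_q$.** Here we find the multiplicity $p$ along $E_q$. Take a point of $\mathcal E$ in chart 1 with $s_1\ne0$. The module $\Omega_{R_1,P}$ has the basis $dt,dy$. Since $t$ is a uniformizer on $E$ and $\delta$ generates $T_E$, $\partial t$ is a unit, and $\partial y=0$. Applying $\partial$ to $s_1$, we see that the $dt$-coefficient of $ds_1$ is $\partial s_1/\partial t=cs_1/\partial t$, a unit. So in $\Omega_X=(\Omega_{R_1}\otimes\mathcal O_X\oplus\mathcal O_X\,dx_1)/(ds_1)$ we may eliminate $dt$, and $dy,dx_1$ is a basis. Since $g_1$ is a uniformizer at $c_j$, $\omega_2=(\text{unit})\,da$, and $da=d(t^py)=t^p\,dy$. As $x_1$ is a unit,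
$$\Theta=(\text{unit})\,t^p\,dy\wedge dx_1 .$$
It remains to see that $t$ vanishes to order $1$ along $E_q$. In this chart the scheme $\{t=0\}\subset X$ has the equation $x_1^p=\tau_0(q)\,y(\alpha(q)y+\beta(q))$ over the $y$-line. The right side has simple zeros, so it is not a $p$-th power in $k(y)$, and the curve is reduced and irreducible. Thus $\operatorname{ord}_{E_q}t=1$, and $\Theta$ has order $p$ along $E_q$.

Steps 2–4 give $\operatorname{div}\Theta=(p-1)\sum\tilde B_i+p\sum E_q$, which is (6).

## 8. Intersection numbers and ampleness

**Step 1: pullbacks of the branch curves.** We determine $f^*B_i$ in order to transport intersection numbers from $A$. Along $\tilde B_i$, a local equation of $B_i$ pulls back to $s_0=x_0^p$, of order $p$. Along $E_q$ with $q\in B_i$ the local equation is $a=t^py$ or $b=t^p(\alpha y+\beta)$, of order $p$, since $\operatorname{ord}_{E_q}t=1$ and the second factors do not vanish on $E_q$. Hence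
$$f^*B_i=p\tilde B_i+p\sum_{q\in B_i}E_q . \tag{8}$$

**Step 2: how these curves meet.** Consider $q=q_{jl}$. At the point $y=0$ of $\mathcal E$ in chart 1, (3) gives $y=(\text{unit})\,x_1^p$. By Lemma 1 (with $\lambda=0$) the local parameters on $X$ are $x_1$ and $t$. Outside $E_q$ the preimage of $B_j$ is $\{y=0\}$, so $\tilde B_j=\{x_1=0\}$, while $E_q=\{t=0\}$: a transversal intersection. At the different point $\alpha(q)y+\beta(q)=0$ we have $\alpha y+\beta=(\text{unit})\,x_1^p$, and in the same way $\tilde B'_l=\{x_1=0\}$ meets $E_q=\{t=0\}$ transversally. At all other points of $\mathcal E$ in chart 1, $y$ and $\alpha y+\beta$ are units, and no $\tilde B_i$ passes. At the chart 2 point, $a$ and $b=a(\alpha+\beta r)$ are units times $\xi^p$ by (5), and $\{\xi=0\}$ is $E_q$, since $\xi=0$ implies $a=t=0$; so no $\tilde B_i$ passes through it.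

Hence $\tilde B_i\cdot E_q=1$ if $q\in B_i$, and $0$ otherwise. The $E_q$ are pairwise disjoint. So are the $\tilde B_i$: curves from the same family lie over disjoint curves, and $\tilde B_j$, $\tilde B'_l$ could meet only over $q_{jl}$, where they pass through different points.

**Step 3: self-intersections.** Let $q\in B_i$. Since $f$ contracts $E_q$, (8) gives $0=f^*B_i\cdot E_q=p+pE_q^2$, so
$$E_q^2=-1 .$$
Let $\nu_i$ be the number of points $q_{jl}$ on $B_i$; it is $N_2$ for $B_i=B_j$ and $N_1$ for $B_i=B'_l$. Since $B_i$ is a fiber of a morphism to a curve, $(f^*B_i)^2=p\,B_i^2=0$. By (8) this reads $p^2(\tilde B_i^2+2\nu_i-\nu_i)=0$, so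
$$\tilde B_i^2=-\nu_i .$$

**Step 4: degrees of $K_X$.** Now (6) gives
$$K_X\cdot E_q=2(p-1)-p=p-2>0,\qquad K_X\cdot\tilde B_i=-(p-1)\nu_i+p\nu_i=\nu_i>0 .$$
The first inequality is the second place where $p\neq2$ is used. Since $\sum_i\nu_i=N_1N_2+N_2N_1=2N_1N_2$,
$$K_X^2=(p-1)\cdot2N_1N_2+p(p-2)N_1N_2=(p^2-2)N_1N_2>0 .$$

As a check, adjunction gives $E_q$ the arithmetic genus $1+\frac{(p-2)-1}2=\frac{p-1}2$ and $\tilde B_i$ the arithmetic genus $1+\frac{\nu_i-\nu_i}{2}=1$.

**Step 5: all other curves.** We apply the Nakai–Moishezon criterion, so let $C\subset X$ be an integral curve different from all $\tilde B_i$ and $E_q$. By (6), $K_X\cdot C\ge0$, and equality forces $C$ to be disjoint from $\bigcup\tilde B_i\cup\bigcup E_q=f^{-1}(B)$. Suppose this happens. The only curves contracted by $f$ are the $E_q$, so $f(C)$ is a curve, and it is disjoint from $B$. If $\mathrm{pr}_2$ mapped $f(C)$ onto $E'$, then $f(C)$ would meet $\mathrm{pr}_2^{-1}(c_j)=B_j$; so $\mathrm{pr}_2$ is constant on $f(C)$. In the same way $\mu$ is constant on $f(C)$. But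
$$(\mathrm{pr}_2,\mu):A\to E'\times E',\qquad (v,w)\mapsto(w,\,w-F(v)),$$
is injective on points, since $F$ is. This is a contradiction. So $K_X\cdot C>0$ for every integral curve $C$, and $K_X^2>0$: the divisor $K_X$ is ample.

Items 1 and 2 of the Theorem, the existence of $D\ne0$ with $D^p=D$, and the value of $K_X^2$ are now proved. So $X$ is a smooth canonically polarized surface, not uniruled, with $H^0(X,T_X)\ne0$, in every odd characteristic.

## 9. The space of vector fields and $c_2(X)$

**Step 1: the zeros of $D$.** We collect them from Section 5. The zero scheme of $D$ is $\{x_0=0\}$ or $\{x_1=0\}$ away from the chart 2 points; there $x_0$ and $x_1$ are either units or local equations of a $\tilde B_i$. So the divisorial part of the zero scheme is exactly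
$$Y=\sum_i\tilde B_i$$
with multiplicity one, and besides it there is the scheme $W$ of the $N_1N_2$ reduced chart 2 points, none of which lies on $Y$. From Section 8,
$$K_X\cdot Y=\sum\nu_i=2N_1N_2,\qquad Y^2=-\sum\nu_i=-2N_1N_2 . \tag{9}$$

**Step 2: an exact sequence.** Dividing $D$ by the equation of $Y$, we get a section of the rank-two bundle $T_X(-Y)$ with zero scheme $W$ of codimension $2$. Its Koszul sequence is $0\to\mathcal O_X\to T_X(-Y)\to I_W\otimes\det T_X(-Y)\to0$, where the determinant of $T_X(-Y)$ is $\mathcal O_X(-K_X-2Y)$. Twisting by $Y$,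
$$0\to\mathcal O_X(Y)\to T_X\to I_W(-K_X-Y)\to0, \tag{10}$$
and the section $1\in H^0(\mathcal O_X(Y))$ maps to $D$.

**Step 3: $H^0(X,T_X)=kD$.** We bound the outer terms of (10). If $\mathcal O_X(-K_X-Y)$ had a nonzero section, there would be an effective divisor $G'\sim-K_X-Y$ with $G'\cdot K_X=-K_X^2-Y\cdot K_X<0$, contrary to ampleness. So $H^0(T_X)=H^0(\mathcal O_X(Y))$. Now let $Y'\sim Y$ be effective. For each $i$ we have $Y'\cdot\tilde B_i=Y\cdot\tilde B_i=\tilde B_i^2<0$, since the $\tilde B_i$ are disjoint; so $\tilde B_i$ is a component of $Y'$. Hence $Y'-Y$ is effective and linearly equivalent to $0$, so $Y'=Y$. Therefore $h^0(\mathcal O_X(Y))=1$ and $H^0(X,T_X)=kD$.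

**Step 4: $c_2(X)$.** The degree of the zero scheme $W$ is $c_2(T_X(-Y))=c_2(X)+K_X\cdot Y+Y^2$. By (9) the last two terms cancel, so
$$c_2(X)=\deg W=N_1N_2,\qquad K_X^2=(p^2-2)\,c_2(X).$$
Since $c_2$ is constant in smooth projective families over a connected base, and varying $n_1,n_2$ gives infinitely many values of $c_2=p^2n_1n_2$, there are infinitely many deformation types for each odd $p$ and each $k$.

## 10. No lifting to $W_2(k)$

The ring $W_2(k)$ of Witt vectors of length $2$ is flat over $\mathbb Z/p^2$ with $W_2(k)/p=k$; for example, $W_2(\mathbb F_p)=\mathbb Z/p^2$. A lift of $X$ is a smooth scheme over $W_2(k)$ whose reduction modulo $p$ is $X$. For instance, every smooth surface in $\mathbb P^3_k$ lifts: lift the coefficients of its equation.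

The last assertion of the Theorem follows from a result of Deligne–Illusie (*Relèvements modulo $p^2$ et décomposition du complexe de de Rham*, Invent. Math. 89 (1987), Cor. 2.8): if a smooth projective $X$ of dimension $d\le p$ lifts to $W_2(k)$ and $L$ is ample, then $H^j(X,\Omega^i_X\otimes L^{-1})=0$ for $i+j<d$. Take $d=2$, $L=K_X$, $i=1$, $j=0$. Since $\Omega^1_X$ has rank $2$ and determinant $K_X$, we have $\Omega^1_X\otimes K_X^{-1}\cong T_X$. So a lift of $X$ would force $H^0(X,T_X)=0$, whereas $D\ne0$. Hence $X$ does not lift to $W_2(k)$, and the proof of the Theorem is complete. $\blacksquare$
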